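# Definable analytic functions: Noetherian in two variables, not always in three

## 1. Guessing yes: one variable, one generator, real factors

The answer that one would first guess to the question of this lecture is *yes*. Let us set up the question, say why the guess is tempting, and test it.

Let $\overline{\mathbb R}=(\mathbb R,<,+,\cdot,-,0,1)$ be the real ordered field and let $\mathcal R$ be an o-minimal expansion of it: more sets and functions may be definable, but every definable subset of $\mathbb R$ is still a finite union of points and intervals. "Definable" means definable in $\mathcal R$ with real parameters. Recall the usual consequences: definable sets have cell decompositions, a dimension, and finitely many connected components, which are definable; there is definable choice and curve selection; a discrete definable set is finite.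

For open $\Omega\subset\mathbb R^n$ let $\mathcal H(\Omega)$ be the ring of real analytic functions on $\Omega$; for open definable $\Omega$ let $\mathcal O(\Omega)$ be the algebra of those $f\in\mathcal H(\Omega)$ that are definable. For $h\in\mathcal H(\Omega)$ put $V(h)=\{x\in\Omega:h(x)=0\}$, and let $\operatorname{Reg}V(h)$ be the set of $x\in V(h)$ near which $V(h)$ is an embedded submanifold.

**Property 2.1.** For every open definable $\Omega\subset\mathbb R^n$ and all $f\in\mathcal O(\Omega)$, the set $\operatorname{Reg}V(f)$ is definable in $\mathcal R$.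

For instance, if $f=x_1x_2$ on $\mathbb R^2$, then $V(f)$ is a cross and $\operatorname{Reg}V(f)$ is the cross without the origin, which is definable. Every o-minimal structure with analytic cell decomposition has the property; this includes $\overline{\mathbb R}$ and $(\overline{\mathbb R},\exp)$.

The question, from Abdelhafed Elkhadiri, "On connected components of some globally semi-analytic sets", arXiv:1209.3981 (2012): *let $\Omega\subset\mathbb R^n$, $n>1$, be open and definable, in a structure with Property 2.1. Is $\mathcal O(\Omega)$ Noetherian?*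

Two facts point to yes. For $\mathcal R=\overline{\mathbb R}$ the ring $\mathcal O(\Omega)$ is the algebra of Nash functions on the semi-algebraic set $\Omega$, which is Noetherian (Risler). And for $n=1$ the ring is always Noetherian, which we can check by hand.

**One variable.** $\Omega\subset\mathbb R$ is a finite union of disjoint open intervals, so $\mathcal O(\Omega)$ is a finite product and we may take $\Omega$ to be one interval; put $A=\mathcal O(\Omega)$. Let $I\ne0$ be an ideal and $0\ne f_1\in I$. The zero set of $f_1$ is discrete and definable, hence a finite set $\{b_1,\dots,b_s\}$. Let $m_j=\min_{h\in I}\operatorname{ord}_{b_j}h$, attained by $h_j\in I$, and $D=\prod_j(x-b_j)^{m_j}$. Each $h\in I$ equals $D$ times an element of $A$. The functions $f_1/D$ and $h_1/D,\dots,h_s/D$ have no common zero, so the sum $s$ of their squares is positive on $\Omega$, and $1/s\in A$. Now $s$ lies in the ideal $I'=\{h/D:h\in I\}$, so $1\in I'$ and $I=DA$. Every ideal is principal.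

In several variables we shall test membership of germs. Let $\mathcal O_b$ be the ring of germs at $b$ of definable analytic functions. It is local: a germ that does not vanish at $b$ is a unit. Write $\mathbb R\{\cdot\}$ and $\mathbb R[[\cdot]]$ for convergent and formal power series. Suppose $f,q_1,\dots,q_s\in\mathcal O_0$ and $f=\sum q_ia_i$ with *analytic* $a_i$. Can one choose the $a_i$ *definable*? (Section 6 shows that this is what Noetherianity demands.)

**One generator.** If $f=qa$ with $q\neq0$, then $a$ is definable, by the following rule, used below without comment: if $F$ is analytic, $FH=G$ with $G,H$ definable, and $H^{-1}(0)$ is nowhere dense, then $F$ is definable. Indeed the graph of $F$ over its domain is the closure of the graph of $G/H$ over $\{H\ne0\}$.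

**Two generators with real factors.** In $\mathbb R^3$ take $q_1=x_2^2-x_1^3$ and $p=x_3^2-x_1^4$, and let $f=q_1a+pb$ be definable with $a,b$ analytic germs. Weierstrass division gives $a=pa'+a_0+a_1x_3$ with $a_0,a_1\in\mathbb R\{x_1,x_2\}$, so
$$f=p\,(b+q_1a')+q_1\,(a_0+a_1x_3).$$
Put $x_3=\pm x_1^2$. With $f_\pm=f(x_1,x_2,\pm x_1^2)$ we get $2q_1a_0=f_++f_-$ and $2x_1^2q_1a_1=f_+-f_-$, so $a_0,a_1$ are definable. Then $f-q_1(a_0+a_1x_3)=p\,(b+q_1a')$ is definable, hence so is $b+q_1a'$, and $f\in(q_1,p)\mathcal O_0$.

So far the guess survives. It will survive for all of $\mathbb R^2$, and it will break in $\mathbb R^3$ after one sign is changed in the last example.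

## 2. Two theorems and four cited facts

**Theorem A.** There is an o-minimal expansion $\mathcal R$ of $\overline{\mathbb R}$ (a reduct of $\mathbb R_{an}$) which satisfies Property 2.1 and for which $\mathcal O(\Omega)$ is not Noetherian for every $n\ge3$ and every non-empty open definable $\Omega\subset\mathbb R^n$.

**Theorem B.** For every o-minimal expansion $\mathcal R$ of $\overline{\mathbb R}$ (Property 2.1 is not needed) and every open definable $\Omega\subset\mathbb R^2$, $\mathcal O(\Omega)$ is Noetherian.

So the answer to the question as posed is no, and $n=2$ gives no counterexample. The case $n\ge3$ for particular structures such as $(\overline{\mathbb R},\exp)$ is not decided here.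

Theorem B uses only o-minimality. Theorem A uses four cited facts on $\mathbb R_{an}$, the expansion of $\overline{\mathbb R}$ by all restrictions to cubes $[-1,1]^k$ (extended by $0$) of functions analytic near the cube.

**(F1)** (Gabrielov; Denef–van den Dries, Ann. of Math. 128 (1988).) $\mathbb R_{an}$ is o-minimal and polynomially bounded and has definable choice; one-variable definable germs at $0^+$ are convergent Puiseux series with finitely many negative exponents.

**(F2)** (van den Dries–Miller, *Extending Tamm's theorem*, Ann. Inst. Fourier 44 (1994).) If $g:A\to\mathbb R$, $A\subset\mathbb R^{m+n}$, is definable in $\mathbb R_{an}$, there is $N$ such that for all $(a,b)\in A$: if $g(a,\cdot)$ is $C^N$ in a neighborhood of $b$, then it is real analytic in a neighborhood of $b$.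

**(F3)** (Gabrielov, Invent. Math. 125 (1996).) Let $\mathcal F$ be a family of functions, each analytic near some cube $[-1,1]^k$, closed under partial derivatives. In $\overline{\mathbb R}$ expanded by all $g|_{[-1,1]^k}$ (extended by $0$), $g\in\mathcal F$, every definable set is defined by an existential formula with real parameters.

Gabrielov's statement concerns formulas whose variables stay in compact cubes inside the domains of the functions, the functions belonging to algebras closed under differentiation. To reduce (F3) to it, write every variable as $r$ or $1/r$ with $r\in[-1,1]$. Polynomial conditions stay polynomial after clearing denominators. In $w=g|_{[-1,1]^k}(v)$, if some $v_i=1/r$ with $|r|<1$, the value is $0$; otherwise the relation is $w=g(v)$ or $r\,g(v)=1$. These are relations in the algebras generated by the coordinates and the functions $g(v_{i_1},\dots,v_{i_k})$ near cubes, which are closed under differentiation.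

**(F4)** (Puiseux with parameters.) If $g_1,\dots,g_q:(0,\varepsilon)\times\Xi\to\mathbb R$ are $\mathbb R_{an}$-definable, $\Xi\subset\mathbb R^m$ open and non-empty, there are a ball $\Xi'\subset\Xi$, $e\ge1$, $l\ge0$, $\varepsilon'>0$ such that all $t^lg_j(t^e,\xi)$ extend analytically from $(0,\varepsilon')\times\Xi'$ to $(-\varepsilon',\varepsilon')\times\Xi'$.

Example: $g(x)=\sqrt{x_1^2+x_2^2+x_3^2}$ is not analytic at $0$, but $g(t\xi)=t|\xi|$ for $t>0$ extends analytically in $(t,\xi)$ for $\xi$ near any $\xi_0\neq0$.

For bounded $g_j$, (F4) is Pawłucki's theorem (Bull. Pol. Acad. 32 (1984)). In general it follows from the Lion–Rolin preparation theorem (Ann. Inst. Fourier 47 (1997)): after cell decomposition there is an open cell $\{0<t<\rho(\xi)\}$ over a ball on which each $g=g_j$ has the form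
$$g=a(\xi)\,|t-\theta(\xi)|^{r}\,V\big(b(\xi),\,c_1(\xi)|t-\theta(\xi)|^{1/p},\,c_2(\xi)|t-\theta(\xi)|^{-1/p}\big),$$
where $r\in\mathbb Q$, the arguments of $V$ are bounded, $V$ is analytic near the closure of their range, and $a,b,c_1,c_2,\theta$ are definable. Shrink the ball so that $a,b,c_1,c_2,\theta$ are analytic near its closure, $\rho$ is bounded below by a positive constant, and either $|\theta|$ is bounded below by a positive constant or $\theta\equiv0$. In the first case $|t-\theta|$ is analytic and non-zero near $t=0$, hence everything is analytic there (at $t=0$ the arguments of $V$ lie in the closure of their range). In the second case boundedness of $c_2t^{-1/p}$ as $t\to0^+$ forces $c_2\equiv0$, and $g=a\,t^rV(b,c_1t^{1/p},0)$. Take for $e$ a common multiple of the $p$'s and of the denominators of the $r$'s, and $l$ large.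

Finally, call a real polynomial in one variable *real-rooted* if all its complex roots are real. Since roots depend continuously on the coefficients, a limit of monic real-rooted polynomials of fixed degree is real-rooted.

## 3. The maximal ideal of a point

**Lemma 1.** Let $\mathcal R$ be any o-minimal expansion of $\overline{\mathbb R}$, $0\in\Omega\subset\mathbb R^n$ open definable, $A=\mathcal O(\Omega)$. Then $\{f\in A:f(0)=0\}=(x_1,\dots,x_n)A$. Moreover, elements of $\mathcal O_0$ of order $\ge j$ lie in $\mathfrak m^j$, where $\mathfrak m=(x_1,\dots,x_n)\mathcal O_0$.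

*Proof.* **Step 1: germs.** We first divide near $0$. Let $(-\varepsilon,\varepsilon)^n\subset\Omega$ and $f(0)=0$. On this cube $f=\sum x_ig_i$ with
$$g_i=\frac{f(0,\dots,0,x_i,\dots,x_n)-f(0,\dots,0,x_{i+1},\dots,x_n)}{x_i},$$
because the numerators telescope; each numerator vanishes for $x_i=0$, so $g_i$ is analytic, and it is definable. The statement on orders follows by induction on $j$ and $n$: write $f=f(x_1,\dots,x_{n-1},0)+x_nh$; if $\operatorname{ord}f\ge j$, the first term has order $\ge j$ (it is a part of the Taylor series) and $\operatorname{ord}h\ge j-1$.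

**Step 2: from the cube to $\Omega$.** The $g_i$ live only on the cube, so we squeeze space into it. Let $M>\varepsilon^{-2}$ and $\tau(x)=x/\sqrt{1+M|x|^2}$, so $|\tau_i|<\varepsilon$ on all of $\mathbb R^n$. Then $f\circ\tau=\sum x_i(1+M|x|^2)^{-1/2}g_i(\tau)\in(x_1,\dots,x_n)A$. Near $0$ the difference $f-f\circ\tau$ lies in the ideal generated by the $x_i-\tau_i=x_i\big(1-(1+M|x|^2)^{-1/2}\big)$, which are multiples of $|x|^2$. So $h=(f-f\circ\tau)/|x|^2$ is analytic near $0$, hence on $\Omega$; it is definable, and $f-f\circ\tau=\sum x_i(x_ih)\in(x_1,\dots,x_n)A$. $\square$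

## 4. Two variables: greatest common divisors and finitely many bad points

In this section $\mathcal R$ is an arbitrary o-minimal expansion of $\overline{\mathbb R}$ and $\Omega\subset\mathbb R^2$. The plan imitates the one-variable proof: divide an ideal by its local gcd's. In the plane, germs without common factor have an isolated common zero, so trouble remains at finitely many points only, and there it is finite-dimensional.

For $b\in\Omega$ let $R_b$ be the ring of all analytic germs at $b$, a Noetherian local UFD of dimension 2, and $\mathfrak m$ the maximal ideal of $\mathcal O_b$. By Lemma 1 (translated to $b$), $\mathfrak m$ is generated by two elements, $\mathcal O_b\cap\mathfrak m^jR_b=\mathfrak m^j$, and $\mathcal O_b/\mathfrak m^j=R_b/\mathfrak m^jR_b$ (use Taylor polynomials). Elements of $R_b$ without common prime factor generate an ideal that lies in no prime of height $\le1$, so it contains a power of $\mathfrak mR_b$; conversely, elements that generate such an ideal have no common prime factor.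

**Lemma 2.** Let $e_1,\dots,e_r\in\mathcal O_b$ with $\mathfrak m^\nu\subset(e_1,\dots,e_r)R_b$. Then $\mathfrak m^\nu\subset(e_1,\dots,e_r)\mathcal O_b$.

*Proof.* For a monomial $y$ of degree $\nu$ in the generators of $\mathfrak m$ write $y=\sum\alpha_ie_i$, $\alpha_i\in R_b$, and replace $\alpha_i$ by its Taylor polynomial of degree $\nu$. The error is in $\mathcal O_b\cap\mathfrak m^{\nu+1}R_b=\mathfrak m^{\nu+1}$. So $\mathfrak m^\nu\subset(e)\mathcal O_b+\mathfrak m\cdot\mathfrak m^\nu$, and Nakayama's lemma, applied to the finitely generated module $(\mathfrak m^\nu+(e)\mathcal O_b)/(e)\mathcal O_b$, gives the claim. $\square$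

**Lemma 3.** If $0\ne g\in\mathcal O_b$ and $d\in R_b$ divides $g$, then $d$ is associated in $R_b$ to an element of $\mathcal O_b$.

*Proof.* **Step 1: coprime factorizations.** The aim is to correct Taylor polynomials of the factors to an exact definable factorization. Let $g=de$ with $d,e$ coprime non-units. Then $\mathfrak m^\nu\subset(d,e)R_b$ for some $\nu\ge1$. Let $N\ge3\nu$ and let $d_0,e_0$ be the Taylor polynomials of $d,e$ of degree $N$. Then $\mathfrak m^\nu R_b\subset(d_0,e_0)R_b+\mathfrak m^{\nu+1}R_b$, so by Nakayama and Lemma 2, $\mathfrak m^\nu\subset J:=(d_0,e_0)\mathcal O_b$. The germ $g-d_0e_0=d(e-e_0)+e_0(d-d_0)$ is definable of order $\ge N+1$, so it lies in $\mathfrak m^{N+1}=\mathfrak m^{N+1-2\nu}\mathfrak m^{2\nu}\subset\mathfrak m^{\nu+1}J^2$: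
$$g-d_0e_0=r_1d_0^2+r_2d_0e_0+r_3e_0^2,\qquad r_i\in\mathfrak m^{\nu+1}.$$
Let $U$ be the small solution of $U(1+r_2-Ur_1)=r_3$. By the implicit function theorem it is an analytic semi-algebraic function of $(r_1,r_2,r_3)$ near $0$ that vanishes for $r_3=0$; hence $U\in r_3\mathcal O_b$. Put $V=r_2-Ur_1$, $D=d_0+e_0U$, $E=e_0+r_1d_0+Ve_0$, all in $\mathcal O_b$. Then
$$DE=d_0e_0+r_1d_0^2+(V+Ur_1)d_0e_0+U(1+V)e_0^2=d_0e_0+r_1d_0^2+r_2d_0e_0+r_3e_0^2=g.$$
Moreover $D\equiv d$ and $E\equiv e$ modulo $\mathfrak m^{\nu+1}R_b$. So $\mathfrak m^\nu R_b\subset(D,e)R_b+\mathfrak m^{\nu+1}R_b$, and by Nakayama $D,e$ are coprime; likewise $d,E$. From $DE=de$ we get $D\mid d$ and $d\mid D$.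

**Step 2: irreducible $d=p$.** Here we extract a root. Write $g=p^je$ with $p\nmid e$, $j\ge1$. By Step 1 (trivially if $e$ is a unit) there is $G=p^ju\in\mathcal O_b$ with a unit $u$; changing the sign of $G$ we may assume $u>0$. Then $p'=u^{1/j}p$ satisfies $p'^j=G$, so $|p'|=|G|^{1/j}$ is definable near $b$. In a small disc $p'$ has constant sign on each of the finitely many definable components of $\{G\ne0\}$. So $p'\in\mathcal O_b$.

**Step 3: general $d$.** It is a unit times a product of irreducible factors of $g$; apply Step 2 to each. $\square$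

From now on in this section $\Omega$ is connected and non-empty, and $A=\mathcal O(\Omega)$, a domain.

**Lemma 4.** Let $0\ne h\in A$. There is a finite set $\operatorname{Fin}(h)\subset V(h)$ such that $V(h)\setminus\operatorname{Fin}(h)$ has finitely many components, each a 1-dimensional analytic submanifold, and at each of its points $h=\text{unit}\cdot u^j$ with $u$ a local analytic equation of $V(h)$, $du\ne0$.

For $h=x_1^2x_2$ on $\mathbb R^2$ one takes $\operatorname{Fin}(h)=\{0\}$; there are four components, with exponents $j=2,2,1,1$.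

*Proof.* **Step 1: a topological manifold.** $V(h)$ is definable of dimension $\le1$, so it is a finite union of points and of 1-dimensional cells. The closure of one such cell meets another in a finite set. Removing the points and these intersections, we obtain a finite $F_0\subset V(h)$ such that $V(h)\setminus F_0$ is a topological 1-manifold with finitely many components.

**Step 2: irreducible germs.** We need the real zeros of an irreducible $p\in R_a$.

First suppose $p$ is reducible over $\mathbb C$, and let $q$ be an irreducible complex factor. Were $\bar q=vq$ with a unit $v$, then $v\bar v=1$; replacing $q$ by $iq$ if necessary (which changes $v$ to $-v$) we have $v(a)\ne-1$, and $(1+v)q$ is real, since $\overline{(1+v)q}=(1+\bar v)vq=(v+1)q$. A real germ dividing $p$ over $\mathbb C$ divides it over $\mathbb R$, so $p$ would be associated to $(1+v)q$, which is irreducible over $\mathbb C$. So $q,\bar q$ are coprime, $q\bar q\mid p$, and $p=\text{unit}\cdot q\bar q$. At a real zero of $p$ both $q$ and $\bar q$ vanish, so $V(p)=\{a\}$ near $a$.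

Now suppose $p$ is irreducible over $\mathbb C$. The complex branch $\{p=0\}$ has an injective holomorphic parametrization $\varphi(s)$ by a disc, $\varphi(0)=a$, immersive for $s\ne0$. Conjugation induces an involution $\sigma$ of the disc germ fixing $0$; it is antiholomorphic for $s\neq0$ and continuous, hence antiholomorphic, $\sigma(s)=c\bar s+\cdots$. The function $s'=\alpha s+\overline{\alpha\sigma(s)}$ is holomorphic with $s'\circ\sigma=\overline{s'}$ and derivative $\alpha+\bar\alpha\bar c$ at $0$, which is non-zero for $\alpha=1$ or for $\alpha=i$. In the parameter $s'$ the involution is $s'\mapsto\overline{s'}$. As the parametrization is injective, $V(p)$ is its image of the real line: two half-branches at $a$. Moreover $dp\neq0$ on $V(p)\setminus\{a\}$ near $a$: after a linear change of coordinates $p$ is a unit times a Weierstrass polynomial $P$ in $y$, $P\nmid\partial P/\partial y$ by degrees, so $p\nmid\partial p/\partial y$ and the common zeros of $p$ and $\partial p/\partial y$ are isolated. In the same way non-associated irreducible germs meet only at $a$.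

**Step 3: exponents.** We now show that off $F_0$ the exponent is constant and all but finitely many points are good. Let $a\in V(h)\setminus F_0$. As $V(h)$ has exactly two half-branches at $a$, $h=p^jk'$ with a single irreducible $p$ of the second kind, $j\ge1$, and $V(k')\subset\{a\}$. So for $a'\in V(h)$ near $a$, $a'\ne a$, we have $h=\text{unit}\cdot p^j$ and $dp\ne0$ at $a'$. Hence $j$ is locally constant, so constant $=j_Z$ on each component $Z$ of $V(h)\setminus F_0$. Moreover $\operatorname{ord}_ah=j\operatorname{ord}p+\operatorname{ord}k'\ge j$, with equality iff $\operatorname{ord}p=1$ and $k'$ is a unit. The set $\{a\in Z:\operatorname{ord}_ah>j_Z\}$ is definable, and discrete by the above, hence finite. Add these points to $F_0$ to get $\operatorname{Fin}(h)$; at the remaining points take $u=p$. $\square$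

**Lemma 5.** Let $b_1,\dots,b_s\in\Omega$ be distinct, $w_i\in\mathcal O_{b_i}$ with $w_i\ge0$ and isolated zero at $b_i$, and $h_i\in\mathcal O_{b_i}$. There is $H\in A$ with $H\equiv h_i$ mod $w_iR_{b_i}$ for all $i$.

*Proof.* **Step 1: one point.** We globalize a germ by a diffeomorphism that is the identity modulo $w$. Let $b_i=0$, $w=w_i$, and $\varepsilon$ so small that $w,h_i$ are definable and analytic near $|z|\le\varepsilon$ and $w>0$ for $0<|z|\le\varepsilon$. For $\eta>0$ put
$$T(z)=z\Bigl(1+\eta\,\frac{w(z)}{\varepsilon^2-|z|^2}\Bigr),\qquad |z|<\varepsilon .$$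
On each ray $T$ acts by $r\mapsto\rho(r)=r+\eta rw/(\varepsilon^2-r^2)$, and
$$\rho'(r)=1+\eta\Bigl[\frac{w+r\partial_rw}{\varepsilon^2-r^2}+\frac{2r^2w}{(\varepsilon^2-r^2)^2}\Bigr].$$
Let $|w+r\partial_rw|\le c_1$ on the disc, $c_1>0$, and $w\ge c_0>0$ for $|z|\ge\varepsilon/2$. For $r\ge\varepsilon/2$ the bracket is at least $\bigl(-c_1(\varepsilon^2-r^2)+\tfrac12\varepsilon^2c_0\bigr)/(\varepsilon^2-r^2)^2$, so it is $\ge0$ for $r\ge r_1$ with some $r_1<\varepsilon$ independent of the ray; for $r\le r_1$ it is $\ge-c_1/(\varepsilon^2-r_1^2)$. So for small $\eta$, $\rho'\ge\frac12$ on all rays. Also $\rho(0)=0$, $\rho\to\infty$ as $r\to\varepsilon$, $dT(0)=\mathrm{id}$, and the Jacobian determinant of $T$ in polar coordinates is $\rho'>0$. So $T$ is a definable analytic diffeomorphism of the disc onto $\mathbb R^2$. Let $\tau_i=T^{-1}$. From $z=T(\tau_i(z))$, the components of $z-\tau_i(z)$ are multiples of $w(\tau_i(z))$ with coefficients vanishing at $0$. Hence $w(z)-w(\tau_i(z))$ is such a multiple too, so $w(z)=w(\tau_i(z))\cdot\text{unit}$, and both components of $z-\tau_i(z)$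 lie in $wR_0$. Therefore $H_i:=h_i\circ\tau_i|_\Omega\in A$ satisfies $H_i\equiv h_i$ mod $w_iR_{b_i}$, and $v_i:=w_i\circ\tau_i|_\Omega\in A$ is $\ge0$, vanishes only at $b_i$, and equals $w_i\cdot\text{unit}$ at $b_i$.

**Step 2: several points.** We patch. Put $E_i=\prod_{j\ne i}v_j^2\big/\bigl(\prod_{j\ne i}v_j^2+v_i^2\bigr)\in A$; the denominators are positive since the $b_j$ are distinct. Then $E_i\equiv1$ mod $w_i$ at $b_i$ and $E_i\equiv0$ mod $w_j$ at $b_j$, $j\ne i$. Take $H=\sum E_iH_i$. $\square$

**Proof of Theorem B.** $\Omega$ has finitely many components, all definable, so $\mathcal O(\Omega)$ is a finite product and we may assume $\Omega$ connected and non-empty. Let $0\ne I\subset A$ be an ideal.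

**Step 1: finitely many elements with the gcd of $I$.** We find non-zero $f_1,\dots,f_r\in I$ such that, for all $a\in\Omega$, $d_a:=\gcd(f_1,\dots,f_r)$ in $R_a$ divides every $h\in I$. Start with any $f_1\ne0$ in $I$. At $a\notin V(f_1)$, $d_a=1$. Let $Z$ be a component of $V(f_1)\setminus\operatorname{Fin}(f_1)$, and at $a\in Z$ let $u=u_a$ be as in Lemma 4 for $f_1$. The exponent of $u_a$ in a given $f_i$ is locally constant along $Z$: if $f_i=u^me$, $u\nmid e$, near $a$, then $e$ has isolated zeros on $Z$ near $a$, and at $a'\in Z$ near $a$ still $u\nmid e$. Hence it is constant on $Z$, and $d_a=u_a^j$ with $j$ constant on $Z$. At the finitely many $b\in\operatorname{Fin}(f_1)$, $d_b$ is given by finitely many exponents of the prime factors of $f_1$ in $R_b$. So the system $(d_a)_a$ is encoded by finitely many non-negative integers. If some $h\in I$ is not divisible by some $d_a$, adding $h$ to the list lowers at least one of these integers and raises none. So the process stops.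

**Step 2: the bad points.** We isolate the points where dividing by the gcd does not give the unit ideal. Put $k=\sum f_i^2\ne0$. At $a$ write $f_i=d_ae_i$, so $k=d_a^2\sum e_i^2$ and the $e_i$ have no common factor. Let $\operatorname{Bad}=\{a:e_1(a)=\dots=e_r(a)=0\}$. It is contained in $\operatorname{Fin}(k)$, hence finite. Indeed, if $a\notin V(k)$, some $f_i(a)\ne0$ and $a\notin\operatorname{Bad}$. If $a\in V(k)\setminus\operatorname{Fin}(k)$, then $k=\text{unit}\cdot u^j$, so $\sum e_i^2=\text{unit}\cdot u^{i'}$; if this vanished at $a$, all $e_i$ would vanish on $\{u=0\}$ and, as $du\ne0$, be divisible by $u$, a contradiction. For $b\in\operatorname{Bad}$ we may take $d_b\in\mathcal O_b$ by Lemma 3, so $e_i\in\mathcal O_b$. As the $e_i$ have no common factor, $(e_1,\dots,e_r)R_b\supset\mathfrak m^\nu$ for some $\nu$. So $w_b:=\sum e_i^2\ge0$ has an isolated zero at $b$, and by Lemma 2, $\dim_{\mathbb R}\mathcal O_b/(e_1,\dots,e_r)\mathcal O_b<\infty$.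

**Step 3: generators.** We show that $f_1,\dots,f_r$ generate a subideal of finite codimension in $I$. Let $I_0$ be the kernel of
$$I\to\bigoplus_{b\in\operatorname{Bad}}\mathcal O_b/(e_1,\dots,e_r)\mathcal O_b,\qquad h\mapsto(h/d_b)_b ;$$
then $\dim_{\mathbb R}I/I_0<\infty$. The claim is $I_0=(f_1,\dots,f_r)A$. The inclusion $\supset$ is clear. Let $h\in I_0$, $h/d_b=\sum_i\alpha_{b,i}e_i$ with $\alpha_{b,i}\in\mathcal O_b$. By Lemma 5 choose $H_i\in A$ with $H_i\equiv\alpha_{b,i}$ mod $w_bR_b$ for all $b\in\operatorname{Bad}$. Then $h_1=h-\sum H_if_i\in I$ is divisible in $R_b$ by $d_bw_b$ at each $b\in\operatorname{Bad}$, and by $d_a$ at each $a$. Each $h_1f_i/k$ is analytic on $\Omega$: at $a\notin\operatorname{Bad}$ it equals $(h_1/d_a)e_i/\sum_le_l^2$ with $\sum_le_l(a)^2\ne0$; at $b\in\operatorname{Bad}$ it equals $\bigl(h_1/(d_bw_b)\bigr)e_i$. It is definable, so $h_1f_i/k\in A$, and $h_1=\sum_i(h_1f_i/k)f_i\in(f_1,\dots,f_r)A$. So $h\in(f_1,\dots,f_r)A$.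

Hence $I$ is generated by $f_1,\dots,f_r$ and representatives of a finite basis of $I/I_0$. $\blacksquare$

## 5. Changing a sign: division by $x_3^2+x_1^4$

In three variables germs without common factor may vanish along a curve, and Lemma 2, which needs a power of the maximal ideal, no longer applies. The two-generator test of Section 1 could still be done by Weierstrass division. Repeat it with
$$q_1=x_2^2-x_1^3,\qquad q_2=x_3^2+x_1^4 .$$
If $f=q_1a+q_2b$, the remainder of $f$ on division by $q_2$ is $r_0+r_1x_3=q_1(a_0+a_1x_3)$, and $r_0\pm ix_1^2r_1=f(x_1,x_2,\pm ix_1^2)$. Formerly the needed values were $f(x_1,x_2,\pm x_1^2)$, which are definable. Now they are values of $f$ at non-real points, and a formula that knows $f$ on a real cube does not hand them to us. This is where the attempt to divide definably stops. Note that the only real common zero of $q_1,q_2$ is $0$ (from $q_2=0$ we get $x_1=x_3=0$, then $x_2=0$); the curve $q_1=q_2=0$ is visible over $\mathbb C$ only, for instance as $(t^2,t^3,it^4)$.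

So we turn the obstacle into a counterexample. Choose $a,b$ generic and let $\mathcal R$ know only $f=q_1a+q_2b$ on a cube. Suppose $f=q_1A_1+q_2A_2$ with definable $A_i$. Genericity lets us differentiate this identity with respect to the Taylor coefficients of $a,b$. The result is a pair of linear operators solving $k=q_1L_1(k)+q_2L_2(k)$ for many $k$, and existential definability of the $A_i$ shows that $L_i(k)(x)$ reads only finitely many derivatives of $k$ at finitely many moving points $\omega_l(x)$, *real* for real $x$. The coordinates of these points are roots of polynomials $\chi_a(T;x)$, real-rooted for real $x$. Real-rootedness controls these roots so strongly that near $x=(t^2,t^3,it^4)$ they cannot stay on the complex curve except in a set of dimension $\le1$, and algebra in codimension 2 then contradicts solvability.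

## 6. A generic element of the ideal $(x_2^2-x_1^3,\;x_3^2+x_1^4)$

Let $\mathcal X$ be the Fréchet space of pairs $(a,b)$ of entire functions on $\mathbb C^3$ with real Taylor coefficients at $0$; for $(a,b)\in\mathcal X$ put $f=q_1a+q_2b$.

**Definition.** The *defect* of a finite family $F$ of reals is $|F|-\operatorname{trdeg}_{\mathbb Q}\mathbb Q(F)$.

For example, $(\sqrt2)$ has defect $1$, and for transcendental $c$ the family $(c)$ has defect $0$ and $(c,c^2)$ has defect $1$. Adding a member raises $|F|$ by one and the transcendence degree by at most one, so the defect is monotone.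

**Lemma 6.** There is $(a,b)\in\mathcal X$ such that for all $m\ge0$ and distinct $p_1,\dots,p_m\in\mathbb R^3\setminus0$, every finite subfamily of the family $\mathfrak F$ of all Taylor coefficients $a_\kappa,b_\kappa$ at $0$ and all $\partial^\mu f(p_j)$ has defect $\le3m$.

*Proof.* **Step 1: reduction to closed sets with dense complement.** By monotonicity it suffices to treat the vector $J=J_d(a,b;p)\in\mathbb R^N$ formed by the $d$-jets of $a,b$ at $0$ and of $f$ at $p_1,\dots,p_m$. If its transcendence degree is $<N-3m$, then $J$ lies in one of the countably many $\mathbb Q$-algebraic sets $Z\subset\mathbb R^N$ of dimension $<N-3m$. For such $Z$ and a compact set $K$ of $m$-tuples of distinct points of $\mathbb R^3\setminus0$, the set $\{(a,b):\exists p\in K,\ J_d(a,b;p)\in Z\}$ is closed, by compactness of $K$ and continuity of $J_d$. Countably many such sets suffice (exhaust the space of tuples by compacts), so by Baire's theorem it remains to prove that their complements are dense.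

**Step 2: polynomials hit all jets.** Let $\mathcal P$ be the space of pairs of real polynomials of degree $\le(m+1)(d+1)$ and fix $(a,b)$. For fixed $p$ the affine map $\mathcal P\to\mathbb R^N$, $\lambda\mapsto J_d((a,b)+\lambda;p)$, is onto. Indeed, at each $p_j$ some $q_i(p_j)\ne0$, so any $d$-jet of $q_1\lambda_1+q_2\lambda_2$ at $p_j$ is obtained by prescribing the $d$-jet of $\lambda_i$ at $p_j$ and the zero jet for the other component. Polynomials of degree $\le(m+1)(d+1)$ with prescribed $d$-jets at $p_0=0,p_1,\dots,p_m$ exist: take a linear form $\ell$ with distinct values at the $p_i$; the product $\prod_{j\ne i}(\ell-\ell(p_j))^{d+1}$ has zero $d$-jet at $p_j$, $j\ne i$, and is non-zero at $p_i$, so multiplying it by polynomials of degree $\le d$ gives all $d$-jets at $p_i$; then sum over $i$.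

**Step 3: density by counting dimensions.** By Step 2, $(p,\lambda)\mapsto J_d((a,b)+\lambda;p)$ is a submersion. As $Z$ is a finite union of submanifolds of dimension $\le N-3m-1$, its preimage is a finite union of manifolds of dimension at most $3m+\dim\mathcal P-N+(N-3m-1)=\dim\mathcal P-1$, and the projection of the preimage to $\mathcal P$ has measure $0$. Hence there are arbitrarily small $\lambda$ with $J_d((a,b)+\lambda;p)\notin Z$ for all $p$. $\square$

Fix such $(a,b)$, put $f=q_1a+q_2b$, $C=[-1,1]^3$ and
$$\mathcal R=(\overline{\mathbb R},\,f|_C).$$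
It is a reduct of $\mathbb R_{an}$, hence o-minimal. All $\partial^\mu f|_C$ are definable in $\mathcal R$ (derivatives inside, limits on the boundary), so by (F3) with $\mathcal F=\{\partial^\mu f\}$ every definable set is existentially definable from the $\partial^\mu f|_C$.

**Property 2.1 holds for $\mathcal R$.** Let $V=V(h)$, $h\in\mathcal O(\Omega)$. For a set $E$ of coordinates, $a\in V$ and $r,R>0$, consider the condition that $V$ is, in the open box around $a$ of radius $r$ in the $E$-coordinates and $R$ in the others, the graph of a map $g_{E,a,r,R}$ of the $E$-coordinates. These maps form finitely many definable families, so by (F2) there is $N$, uniform in $E,a,r,R$, such that $g_{E,a,r,R}$ is analytic near $\pi_E(a)$ if it is $C^N$ there. A subset of $\mathbb R^n$ is an embedded $C^\infty$ (resp. analytic) submanifold near $a$ iff for some $E,r,R$ it is such a graph with $g$ being $C^\infty$ (resp. analytic) near $\pi_E(a)$: choose $E$ so that the tangent space projects isomorphically, then $R$ small, then $r$ small. So in both senses $\operatorname{Reg}V$ is the set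 of $a\in V$ for which some $E,r,R$ give a graph that is $C^N$ near $\pi_E(a)$, and this is definable in $\mathcal R$. (For $C^j$ submanifolds, $1\le j<\infty$, replace $N$ by $j$.)

**Proposition 7.** $f\notin(q_1,q_2)\mathcal O_0$, where $\mathcal O_0$ is the ring of $\mathcal R$-definable analytic germs at $0\in\mathbb R^3$.

**Proposition 7 implies Theorem A.** Let $n\ge3$ and $\Omega\subset\mathbb R^n$ be non-empty, open, definable; by translation assume $0\in\Omega$. Put $\psi(u)=u/\sqrt{1+u^2}\in(-1,1)$, $F(x)=f(\psi(x_1),\psi(x_2),\psi(x_3))$, $q_i'=q_i(\psi(x_1),\psi(x_2),\psi(x_3))$. All are in $A=\mathcal O(\Omega)$, and $F\in(q_1',q_2')\mathbb R\{x\}$.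

Suppose $A$ is Noetherian, and let $A_{\mathfrak n}$ be its localization at $\mathfrak n=\{h:h(0)=0\}$. It embeds in $\mathbb R\{x\}$: if $h\in A$ has zero germ at $0$, it is killed by the characteristic function $\epsilon$ of the component of $0$ in $\Omega$, and $\epsilon\in A\setminus\mathfrak n$. By Lemma 1, $\mathfrak n=(x_1,\dots,x_n)A$. Hence $\mathbb R[x]\to A_{\mathfrak n}/\mathfrak n^jA_{\mathfrak n}$ is onto, with kernel $(x)^j$, since elements of $\mathfrak n^jA_{\mathfrak n}$ have order $\ge j$. So the completion of $A_{\mathfrak n}$ is $\mathbb R[[x]]$, and it is faithfully flat over the Noetherian local ring $A_{\mathfrak n}$. Hence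
$$F\in(q_1',q_2')\mathbb R[[x]]\cap A_{\mathfrak n}=(q_1',q_2')A_{\mathfrak n},$$
i.e., after multiplying by $\epsilon$, $vF=q_1'G_1+q_2'G_2$ with $v,G_i\in A$, $v(0)\ne0$. Restricting to $x_4=\dots=x_n=0$, dividing by $v$ and substituting $x_i=\psi^{-1}(y_i)$ for $i\le3$ gives $f\in(q_1,q_2)\mathcal O_0$, contradicting Proposition 7. $\square$

The rest of the lecture proves Proposition 7. So suppose, for a contradiction,
$$f=q_1A_1+q_2A_2,\qquad A_1,A_2\in\mathcal O_0,\tag{1}$$
with $A=(A_1,A_2)$ definable and analytic on an open cube $B\ni0$ in $\mathbb R^3$.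

## 7. Differentiating with respect to Taylor coefficients

A derivation $\delta:\mathbb R\to\mathbb R$ is an additive map with $\delta(ab)=a\delta(b)+b\delta(a)$; it kills all algebraic numbers. In characteristic $0$ a derivation of a subfield of $\mathbb R$ with values in $\mathbb R$ extends to $\mathbb R$, with arbitrary prescribed values on a transcendence basis. For a power series $h$ put $h^\delta=\sum\delta(h_\kappa)x^\kappa$. Example: if $\delta(c)=1$ and $h=cx+c^2x^2$, then $h^\delta=x+2cx^2$. As $q_1,q_2$ have integer coefficients, (1) gives for every $\delta$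
$$f^\delta=q_1A_1^\delta+q_2A_2^\delta,\qquad\text{and also}\qquad f^\delta=q_1a^\delta+q_2b^\delta.\tag{2}$$

**Lemma 8.** Let $k_0\subset\mathbb R$ be a finitely generated field and $p_1,\dots,p_m\in\mathbb R^3\setminus0$ distinct. There is $M_0$ such that for all $g_1,g_2\in(x)^{M_0}\mathbb R[[x]]$ there is a derivation $\delta:\mathbb R\to\mathbb R$ with $\delta|_{k_0}=0$, $\delta(\partial^\mu f(p_j))=0$ for all $\mu,j$, and $a^\delta=g_1$, $b^\delta=g_2$.

*Proof.* Let $\mathfrak F$ be the family of Lemma 6 for $p_1,\dots,p_m$. For finite subfamilies $F$ of $\mathfrak F$ the number $|F|-\operatorname{trdeg}_{k_0}k_0(F)$ is at most $3m+\operatorname{trdeg}_{\mathbb Q}k_0$. Let $S$ be a finite subfamily for which it is maximal. For finite $T\subset\mathfrak F\setminus S$ maximality gives $\operatorname{trdeg}_{k_0(S)}k_0(S)(T)=|T|$. So $\mathfrak F\setminus S$ is algebraically independent over $k_0(S)$. Let $M_0$ exceed all $|\kappa|$ of the $a_\kappa,b_\kappa$ in $S$. Put $\delta=0$ on $k_0(S)$, prescribe $\delta$ on $\mathfrak F\setminus S$ as required, and extend to $\mathbb R$.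 For the members of $S$ the required values are $0$. $\square$

By (2), such a $\delta$ has $f^\delta=q_1g_1+q_2g_2$. What does $\delta$ do to the definable $A_i$? A toy case shows the pattern. Let $z=A(x)$ be the solution near $0$ of $z=f(x_1+z,0,0)$ (possible since $f$ has order $\ge2$), and $w=(x_1+A,0,0)$. Applying $\delta$ coefficientwise to $A=f(w)$ gives $A^\delta=f^\delta(w)+\partial_1f(w)A^\delta$, so $A^\delta=f^\delta(w)/(1-\partial_1f(w))$: a multiple of the value of $f^\delta$ at the moving point $w(x)$. We prove that this is always so, along suitable curves-with-parameters.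

**Witness sets.** The purpose is to write the graph of $A$ through equations in $f$. By (F3), the graph of $A$ over $B$ is defined by an existential formula. Introduce variables for all subterms, replace $P\ne0$ by $P>0\vee P<0$, and split each relation $v=\partial^\mu f|_C(u)$ according to the open faces of $C$ (conditions $-1<u_j<1$ or $u_j=\pm1$, and $v=\partial^\mu f(u)$) and its complement ($u_j>1$ or $u_j<-1$ for some $j$, and $v=0$). The graph becomes a finite union of the projections of sets $S_i\subset B\times\mathbb R^2\times\mathbb R^q\ni(x,z,w)$. Each $S_i$ is given by finitely many polynomial equations, strict polynomial inequalities, and equations $w_v=\partial^\mu f(w_u)$, where $w_u$ is a triple of $w$-coordinates that lies in $C$ on $S_i$. Let $B_i=\{x\in B:\exists w\ (x,A(x),w)\in S_i\}$ and let $w_i:B_i\to\mathbb R^q$ be definable with $(x,A(x),w_i(x))\in S_i$. Then $B=\bigcup B_i$.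

**Definition.** A *chart* consists of an index $i$, a map $\beta(t,\xi)=\gamma(t)+t^N\xi$ with $\gamma\in\mathbb R[t]^3$, $\gamma(0)=0$, $N\ge1$, a ball $\Xi\subset\mathbb R^3$ with center $\xi_0$, and $\varepsilon>0$, such that $\beta((0,\varepsilon)\times\Xi)\subset B_i$ and for some $l$ the map $t^lw_i(\beta(t,\xi))$ extends analytically to $(-\varepsilon,\varepsilon)\times\Xi$; shrinking $\varepsilon,\Xi$, we also require $\beta((-\varepsilon,\varepsilon)\times\Xi)\subset B$.

If, say, a witness on $B_i=B$ is $w_i=\sqrt{x_1^2+x_2^2+x_3^2}$, then $\beta=t\xi$ near $\xi_0=(1,0,0)$ is a chart.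

**Lemma 9.** (a) There is a chart with $\gamma=0$. (b) If $O\subset B$ is open, $\mathbb R_{an}$-definable and $0\in\overline O$, there is a chart with $\beta((0,\varepsilon)\times\Xi)\subset O$. (c) For a chart put $\xi'=\xi-\xi_0$; then $\beta^*:\mathbb R[[x]]\to\mathbb R[[t,\xi']]$ is injective.

*Proof.* (a) By o-minimality, for each $\xi$ in the unit ball there is $i$ with $t\xi\in B_i$ for all small $t>0$. So for some $i$ this holds on a ball of $\xi$'s, and, since the threshold for $t$ is a definable function of $\xi$, on a smaller ball for all $0<t<\varepsilon$ with a common $\varepsilon$. Apply (F4) to $w_i(t\xi)$ and replace $t$ by $t^e$.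

(b) $\bigcup_i\operatorname{int}(O\cap B_i)$ is dense in $O$, so $0\in\overline{O_i}$ with $O_i=\operatorname{int}(O\cap B_i)$ for some $i$. By curve selection and (F1), after replacing $t$ by a power, there is an arc $\gamma_0$, analytic at $t=0$, with $\gamma_0(0)=0$ and $\gamma_0(t)\in O_i$ for small $t>0$ (if $0\in O_i$, a segment). By polynomial boundedness $\operatorname{dist}(\gamma_0(t),\mathbb R^3\setminus O_i)\ge t^{N_0}$ for some $N_0\ge1$ and small $t>0$. Let $\gamma$ be the Taylor polynomial of $\gamma_0$ of degree $N_0$. For $|\xi|<1$, $|\gamma(t)+t^{N_0+1}\xi-\gamma_0(t)|=O(t^{N_0+1})$, so $\gamma(t)+t^{N_0+1}\xi\in O_i$ for small $t>0$. Apply (F4) to $w_i(\gamma(t)+t^{N_0+1}\xi)$ and replace $t$ by $t^e$.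

(c) Put $c=\gamma+t^N\xi_0$. If $F\circ\beta=0$, expanding $F(c(t)+t^N\xi')$ in $\xi'$ gives $\partial^\kappa F(c(t))=0$ for all $\kappa$. So $F(c(t)+y)=0$ in $\mathbb R[[t,y]]$; put $t=0$. $\square$

For a chart let $K=\operatorname{Frac}\mathbb R\{t,\xi'\}$.

**Proposition 10.** Fix a chart. There are a finitely generated field $k_0$, distinct points $p_1,\dots,p_m\in\mathbb R^3\setminus0$, finitely many distinct triples $\omega_l$ of elements of the maximal ideal of $\mathbb R\{t,\xi'\}$, and $N_{il\mu}\in K$, finitely many $\ne0$, such that for every derivation $\delta$ of $\mathbb R$ with $\delta|_{k_0}=0$ and $\delta(\partial^\mu f(p_j))=0$ for all $\mu,j$, with $k:=f^\delta$,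
$$A_i^\delta\circ\beta=\sum_{l,\mu}N_{il\mu}\,(\partial^\mu k)\circ\omega_l\qquad(i=1,2).\tag{3}$$

*Proof.* **Step 1: the equations satisfied along the chart.** Let $\psi=(\beta,A\circ\beta,w_i\circ\beta)$, with components in $\mathbb R\{t,\xi'\}[t^{-1}]\subset K$. The triples $w_{u_1},\dots,w_{u_r}$ occurring as arguments of $f$ lie in $C$ for $t>0$. Expanding $t^{l_0}w_u$ (analytic for some $l_0$) in powers of $t$, boundedness as $t\to0^+$ shows divisibility by $t^{l_0}$. So $w_{u_l}\circ\beta$, written $w_{u_l}$ again, is in $\mathbb R\{t,\xi'\}^3$. Put $b_l=w_{u_l}(0,\xi_0)$. Let $\mathcal A$ be the ring of functions of $y\in\mathbb R^{5+q}$ generated by the polynomials and all $\partial^\mu f(w_{u_l})$; it is closed under partial derivatives. Let $P=\{g\in\mathcal A:g\circ\psi=0\}$. By the identity theorem an element of $P$ vanishes along $\psi$ on all of $(0,\varepsilon)\times\Xi$. Choose $g_1,\dots,g_s\in P$ whose differentials along $\psi$ are linearly independent in $K^{5+q}$, with $s$ maximal.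

**Step 2: these equations determine $z$ infinitesimally.** Claim: if $(\dot x,\dot z,\dot w)\in K^{5+q}$ is killed by all $dg_j\circ\psi$ and $\dot x=0$, then $\dot z=0$. Otherwise clear denominators and specialize at a real point $(t_1,\xi_1)$, $t_1>0$, close to $(0,\xi_0)$, where $\dot z\ne0$ and some $s\times s$ Jacobian minor of $(g_1,\dots,g_s)$ along $\psi$ is non-zero; call the corresponding coordinates pivots. Near $y_1=\psi(t_1,\xi_1)$, $\mathcal M=\{g_1=\dots=g_s=0\}$ is a manifold of codimension $s$. For a non-pivot coordinate $y_j$ let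
$$D_j(g)=\det\frac{\partial(g_1,\dots,g_s,g)}{\partial(\text{pivots},y_j)} .$$
These are vector fields with coefficients in $\mathcal A$. They kill $g_1,\dots,g_s$, so they are tangent to $\mathcal M$. The coefficient of $\partial/\partial y_j$ in $D_j$ is the non-zero minor, and no other non-pivot derivative occurs in $D_j$; so near $y_1$ they span the tangent spaces of $\mathcal M$. For $g\in P$, $D_j(g)\circ\psi$ is an $(s+1)$-minor of differentials of elements of $P$ along $\psi$, hence $0$ by maximality; so $D_j(P)\subset P$. Therefore for $g\in P$ all iterated derivatives of $g|_{\mathcal M}$ along the analytic frame $(D_j)$ vanish at $y_1$, and $g|_{\mathcal M}=0$ near $y_1$. All equations of $S_i$ belong to $P$, and its inequalities are open and hold at $y_1$. So $\mathcal M\subset S_i$ near $y_1$, and $z=A(x)$ on $\mathcal M$ near $y_1$. A tangent vector of $\mathcal M$ at $y_1$ with $\dot x=0$ has $\dot z=dA(\dot x)=0$, a contradiction.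

**Step 3: solving for the $z$-covectors.** By the claim and linear algebra there are $\lambda_{ij}\in K$ with $\sum_j\lambda_{ij}\,(\partial g_j/\partial(z,w))\circ\psi=e_{z_i}$, the coordinate covector. Write $g_j=G_j(y,(\partial^\mu f(w_{u_l}))_{l,\mu})$ with polynomials $G_j(y,(Y_{l\mu}))$. Let $k_0$ be generated by the coefficients of the $G_j$ and of $\gamma$ and the coordinates of $\xi_0$ and of all $b_l$. Let $p_1,\dots,p_m$ be the distinct non-zero $b_l$.

**Step 4: applying $\delta$.** Let $\delta$ be as in the statement, acting coefficientwise on $\mathbb R[[t,\xi']][t^{-1}]$. This is a derivation, continuous for the $(t,\xi')$-adic topology on $\mathbb R[[t,\xi']]$, and it kills $\beta$ and the $b_l$. From $\partial^\mu f(w_{u_l})=\sum_\kappa\partial^{\mu+\kappa}f(b_l)(w_{u_l}-b_l)^\kappa/\kappa!$ we get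
$$\delta(\partial^\mu f(w_{u_l}))=\sum_j\partial_j\partial^\mu f(w_{u_l})\,\delta(w_{u_l,j})+\begin{cases}(\partial^\mu k)(w_{u_l})&\text{if }b_l=0,\\0&\text{if }b_l\ne0,\end{cases}$$
because $\delta(\partial^{\mu+\kappa}f(0))=\partial^{\mu+\kappa}k(0)$, and $\delta(\partial^{\mu+\kappa}f(b_l))=0$ for $b_l\neq0$. Applying $\delta$ to $g_j\circ\psi=0$ and using $\delta(\beta)=0$,
$$\Big(\frac{\partial g_j}{\partial(z,w)}\circ\psi\Big)\cdot\delta(A\circ\beta,w_i\circ\beta)+\sum_{b_l=0}\sum_\mu\frac{\partial G_j}{\partial Y_{l\mu}}\,(\partial^\mu k)(w_{u_l})=0,$$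
where $\partial G_j/\partial Y_{l\mu}$ is evaluated along $\psi$. Combine these with the $\lambda_{ij}$ and note $\delta(A_i\circ\beta)=A_i^\delta\circ\beta$. This is (3), with $\omega_l$ the distinct ones among the $w_{u_l}$ with $b_l=0$. $\square$

**The operators $L_i$.** For a chart let $M$ be at least the $M_0$ of Lemma 8 for its $k_0$ and $p_j$. For $k\in q_1(x)^M+q_2(x)^M$ (ideals of $\mathbb R[[x]]$) Lemma 8 gives a $\delta$ as in Proposition 10 with $f^\delta=k$. By (3) and injectivity of $\beta^*$, $L_i(k):=A_i^\delta\in\mathbb R[[x]]$ depends only on $k$, and linearly. By (2),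
$$k=q_1L_1(k)+q_2L_2(k).\tag{4}$$
For two charts, use Lemma 8 for the compositum of the two fields $k_0$ and the union of the two sets of points: for $M''$ large, every $k\in q_1(x)^{M''}+q_2(x)^{M''}$ is $f^\delta$ for a $\delta$ to which (3) applies in both charts. So the $L_i$ of the two charts agree on this space.

We always take $M$ larger than all $|\mu|$ occurring in (3). Then terms with $\omega_l=0$ contribute $0$ for $k\in q_1(x)^M+q_2(x)^M$, and we discard them: from now on all $\omega_l\ne0$.

## 8. Moving support points and real-rooted polynomials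

Fix a chart with $\gamma=0$: $\beta=t^N\xi$. Let $Q=\mathbb R\{x\}$, $\Phi=\operatorname{Frac}Q\subset K$ via $\beta^*$, $X=(X_1,X_2,X_3)$ new variables, $\mathfrak m=(X_1,X_2,X_3)\subset\mathbb R[X]$, and $I=(q_1(X),q_2(X))\subset\mathbb R[X]$.

**Lemma 11.** $L_i(k)\in Q$ for $k\in I\mathfrak m^M$.

*Proof.* By (3), as $k$ is a polynomial, $L_i(k)\circ\beta\in\mathbb R[[t,\xi']]\cap K$. A formal series that is a quotient of convergent ones is convergent, since $H\,\mathbb R[[\cdot]]\cap\mathbb R\{\cdot\}=H\,\mathbb R\{\cdot\}$ by faithful flatness. Let $L_i(k)=\sum F_j$ (homogeneous parts). Then $L_i(k)\circ\beta=\sum_jt^{Nj}F_j(\xi)$ converges and is bounded on a complex polydisc around $(0,\xi_0)$. By Cauchy's estimates in $t$, $|F_j|\le cR^j$ on a polydisc of some radius $\rho$ around $\xi_0$, hence $|\partial^\kappa F_j(\xi_0)/\kappa!|\le cR^j\rho^{-|\kappa|}$. As $F_j$ has degree $j$, Taylor expansion at $\xi_0$ gives $|F_j|\le c(j+1)^3R^j\max(1,s/\rho)^j$ on the unit polydisc, with $s=1+|\xi_0|$. By homogeneity $|F_j(x)|\le c'(R'\max_a|x_a|)^j$ on $\mathbb C^3$, and $\sum F_j$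 converges near $0$. $\square$

Extend $L_i$ $Q$-linearly to $\Lambda_i:Q[X]I\mathfrak m^M=Q\otimes_{\mathbb R}I\mathfrak m^M\to Q$. By (4) and (3), for $k\in Q[X]I\mathfrak m^M$,
$$k(x;X)|_{X=x}=q_1(x)\Lambda_1(k)+q_2(x)\Lambda_2(k),\tag{5}$$
$$\Lambda_i(k)\circ\beta=\sum N_{il\mu}\,(\partial_X^\mu k)(\beta;\omega_l).\tag{6}$$

To extract the points $\omega_l$ from $\Lambda_i$ let
$$\mathcal K=\{k\in Q[X]I\mathfrak m^M:\Lambda_i(Pk)=0\ \ \forall P\in Q[X],\ i=1,2\},\qquad E=Q[X]I\mathfrak m^M/\mathcal K .$$
A one-variable toy case: on $Q[X]$ with $Q=\mathbb R\{x\}$ let $\Lambda(k)=\bigl(k(\sqrt x)-k(-\sqrt x)\bigr)/(2\sqrt x)$. If $k\equiv c_0+c_1X$ mod $X^2-x$, then $\Lambda(k)=c_1$ and $\Lambda(Xk)=c_0$. So the analog of $\mathcal K$ is $(X^2-x)$, $E=Q[X]/(X^2-x)$, and $X$ has characteristic polynomial $T^2-x$ on $E$, whose roots are the points $\pm\sqrt x$ that $\Lambda$ reads.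

**Lemma 12.** $E$ is a finitely generated torsion-free $Q$-module. Let $\chi_a\in\Phi[T]$ be the characteristic polynomial of $X_a$ on $E\otimes_Q\Phi$, $a=1,2,3$. Then $\chi_a\in Q[T]$, and
$$\Lambda_i(\chi_a(X_a)k)=0\quad(k\in Q[X]I\mathfrak m^M),\tag{7}$$
$$\chi_a(x_a;x)=0,\qquad r_a:=\deg\chi_a\ge1,\tag{8}$$
$$\chi_a(T;\beta(t,\xi))=\prod_l(T-\omega_{l,a}(t,\xi))^{n_{a,l}}\tag{9}$$
with integers $n_{a,l}\ge0$; in particular $\chi_a(T;0)=T^{r_a}$. Moreover, replacing $M$ by any $M''\ge M$ does not change $\chi_a$.

*Proof.* **Step 1: finiteness of $E$.** We show that finitely many functionals cut out $\mathcal K$. Let $V=\Phi[X]I\mathfrak m^M$. By (6) the functionals $k\mapsto\Lambda_i(X^\kappa k)$, viewed in $\operatorname{Hom}_\Phi(V,K)$, are $K$-combinations of the finitely many functionals giving the jets of $k$ of bounded order at the $\omega_l\in K^3$. Functionals $V\to\Phi$ linearly independent over $\Phi$ stay independent over $K$ (for finitely many of them some determinant of values is $\ne0$). So the functionals $\Lambda_i(X^\kappa\,\cdot)$ span a finite-dimensional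 $\Phi$-space, and finitely many of them have common kernel $\mathcal K$ on $Q[X]I\mathfrak m^M$. Thus $E\hookrightarrow Q^h$ for some $h$, and $Q$ is Noetherian.

**Step 2: (7) and (8).** As $X_a$ preserves the finitely generated module $E$, its eigenvalues are integral over the normal ring $Q$, so $\chi_a\in Q[T]$. By Cayley–Hamilton and torsion-freeness $\chi_a(X_a)E=0$, which gives (7). Applying (5) to $\chi_a(X_a)\,q_1(X)X_1^M$ and using (7) gives $\chi_a(x_a;x)\,q_1(x)x_1^M=0$, so $\chi_a(x_a;x)=0$; in particular $\chi_a\ne1$.

**Step 3: (9).** We pass to $K$, where the points $\omega_l$ are rational. Kernels of finitely many linear functionals commute with field extension. So $E\otimes_QK$ is $K[X]I\mathfrak m^M$ modulo $\{k:\Lambda_{i,K}(Pk)=0\ \forall P\in K[X],\,i\}$, where $\Lambda_{i,K}(k)=\sum N_{il\mu}\,\partial^\mu k(\omega_l)$. Every $P\in K[X]$ vanishing at all $\omega_l$ to order $>e_0:=\max|\mu|$ acts as $0$ on it. Applied to $\prod_l(X_a-\omega_{l,a})^{e_0+1}$ this shows (9). At $(0,\xi_0)$ all $\omega_l$ vanish, and $\chi_a(T;0)=T^{r_a}$.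

**Step 4: independence of $M$.** This will allow us to compare charts. Let $M''\ge M$, and let $E''$ be the module formed with $M''$. The inclusion induces an injection $E''\otimes K\to E\otimes K$ with image $\mathfrak m^{M''-M}(E\otimes K)$. The ideal of those $P\in K[X]$ vanishing to order $>e_0$ at all $\omega_l$ annihilates $E\otimes K$ and has zero set $\{\omega_l\}\not\ni0$. So together with $\mathfrak m^{M''-M}$ it generates $K[X]$. Hence $\mathfrak m^{M''-M}(E\otimes K)=E\otimes K$, the injection $E''\otimes\Phi\to E\otimes\Phi$ is bijective, and $\chi_a$ is unchanged. $\square$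

**Lemma 13.** For all real $x$ near $0$, $\chi_a(T;x)$ is real-rooted.

*Proof.* By (9) this is clear on the image of our chart for $t>0$, but the chart does not cover a neighborhood of $0$; so we place another chart where the claim might fail. Otherwise let $O$ be the set of $x$ in a small open ball around $0$ (contained in $B$, the coefficients of $\chi_a$ converging near its closure) for which $\chi_a(\cdot\,;x)$ has a non-real root. $O$ is open, $\mathbb R_{an}$-definable and has $0$ in its closure. Take a chart $\beta'$ for $O$ as in Lemma 9(b), with field $K'$ and formula (3) with data $\omega_l',N_{il\mu}'$. For $M''$ large the $L_i$ of both charts agree on $I\mathfrak m^{M''}$, so $\Lambda_i(k)\circ\beta'=\sum N_{il\mu}'\,(\partial_X^\mu k)(\beta';\omega_l')$ for $k\in Q[X]I\mathfrak m^{M''}$. By Step 4 of Lemma 12, $\chi_a$ is the characteristic polynomial of $X_a$ on $E''\otimes_Q\Phi$. Extending scalars by $\beta'^*:\Phi\to K'$ instead of $\beta^*:\Phi\to K$, the argument of Step 3 gives $\chi_a(T;\beta'(t,\xi))=\prod_l(T-\omega'_{l,a}(t,\xi))^{n'_{a,l}}$ with real convergent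 $\omega'_{l,a}$. So for small $t>0$ and $\xi$ near the center of the ball of $\beta'$ all roots of $\chi_a(\cdot\,;\beta'(t,\xi))$ are real although $\beta'(t,\xi)\in O$, a contradiction. $\square$

What does real-rootedness buy? The polynomial $T^2-z_1$ is excluded (take $z_1<0$), while $T^2-z_1^2-z_2^2$ is allowed. In general the roots must be of size $O(|z|)$:

**Lemma 14.** Let $\chi=T^r+\sum_{i=1}^rc_iT^{r-i}$, $c_i\in\mathbb R\{z_1,z_2,z_3\}$, $c_i(0)=0$, be real-rooted for all real $z$ near $0$. Then $\operatorname{ord}c_i\ge i$ for all $i$.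

*Proof.* Restricting to a line through $0$ on which the relevant initial form does not vanish, we may assume $c_i\in\mathbb R\{t\}$. Suppose $\kappa=\min_i\operatorname{ord}(c_i)/i<1$; then $\kappa\in(0,1)$. As $t\to0^+$, $t^{-\kappa r}\chi(t^\kappa Z;t)\to H_+(Z)=Z^r+\sum h_iZ^{r-i}$, where $h_i$ is the coefficient of $t^{\kappa i}$ in $c_i$ ($0$ if $\kappa i\notin\mathbb Z$), and not all $h_i$ vanish. With $t=-s$, $s\to0^+$, one gets similarly $H_-$ with coefficients $(-1)^{\kappa i}h_i$. Both are real-rooted. $h_1=0$ since $\kappa\notin\mathbb Z$. The sum of the squares of the roots of $H_+$ is $h_1^2-2h_2=-2h_2$ (with $h_2=0$ if $r=1$), positive since $H_+\ne Z^r$. So $h_2<0$, hence $2\kappa\in\mathbb Z$, i.e. $\kappa=\frac12$. For $H_-$ the coefficient is $-h_2$ and the sum of squares is $2h_2<0$, impossible. $\square$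

**Blowing up.** Lemma 14 can be iterated. For $\chi$ as in Lemma 14 put
$$\hat\chi(Y;w,u,v)=w^{-r}\chi(wY;w,wu,wv)=Y^r+\sum w^{-i}c_i(w,wu,wv)Y^{r-i}.$$
Its coefficients are in $\mathbb R\{w,u,v\}$ as $\operatorname{ord}c_i\ge i$, and it is real-rooted for real $(w,u,v)$ near $0$ (for $w\ne0$ by scaling, for $w=0$ by limits). By Hensel's lemma $\hat\chi=\hat\chi_0\hat\chi_*$ with monic factors in $\mathbb R\{w,u,v\}[Y]$, $\hat\chi_0(Y;0)=Y^m$, $\hat\chi_*(0;0)\ne0$. The *local factor* $\hat\chi_0$ again satisfies the hypotheses of Lemma 14 ($m=0$, $\hat\chi_0=1$ is allowed). The same holds with another variable in the distinguished role. Example: for $\chi=T^2-z_1^2-z_2^2$ we get $\hat\chi=Y^2-1-u^2$, whose local factor is $1$.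

By Lemmas 12 and 13 all this applies to $\chi_1,\chi_2,\chi_3$.

## 9. Near a non-real point of the curve

Now convergent series are evaluated at small complex points. We compare $x$ near the curve with a point $X=(t^2\theta^2,t^3\theta^3,it^4\theta^4)$ on it.

**Lemma 15.** There is $\delta\in(0,\frac12)$ with the following property. Let $t_\nu\to0^+$ and $(\eta_\nu,\sigma_\nu,\theta_\nu)\to(\eta,\sigma,\theta)\in\mathbb C^3$ be such that, with $x=(t^2,\eta t^3,\sigma t^4)$ (indices $\nu$ understood),
$$\chi_1(t^2\theta^2;x)=0,\qquad\chi_2(t^3\theta^3;x)=0,\qquad\chi_3(it^4\theta^4;x)=0 .$$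
If the limit satisfies $|\eta-1|,|\sigma-i|,|\theta-1|\le\delta$, then it is $(1,i,1)$.

*Proof.* Let $\eta\ne0$ be the limit. Note $x=(w,wu,wv)$ with $w=t^2$, $u=\eta t$, $v=\sigma t^2$. (If a local factor below has degree $0$, the equations read $1=0$ and there is no such sequence.)

**Step 1: $\theta$.** We blow up $\chi_1$. It gives $\hat\chi_1(\theta^2;t^2,\eta t,\sigma t^2)=0$, in the limit $\hat\chi_1(\theta^2;0,0,0)=0$. So $\theta$ lies in a finite set.

**Step 2: $\eta$, when $\theta=1$.** As $t^3\theta^3=w\cdot t\theta^3$, $\hat\chi_2(t\theta^3;t^2,\eta t,\sigma t^2)=0$. As $\hat\chi_{2,*}\to\hat\chi_{2,*}(0;0)\ne0$, eventually $\hat\chi_{2,0}(t\theta^3;t^2,\eta t,\sigma t^2)=0$. By Lemma 14 its $i$-th coefficient has order $\ge i$. Divide by $t^m$, $m$ the degree; since $(t^2,\eta t,\sigma t^2)/t\to(0,\eta,0)$, the limit is $P_2(\theta^3;\eta)=0$ with $P_2(Y;\eta)=Y^m+\sum\epsilon_i\eta^iY^{m-i}$, $\epsilon_i\in\mathbb R$ being the coefficient of $u^i$ in the $i$-th coefficient. If $\theta=1$, then $P_2(1;\eta)=0$; as $P_2(1;0)=1$, this is a non-zero polynomial in $\eta$,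 so $\eta$ lies in a finite set.

**Step 3: $\sigma$, when $\theta=\eta=1$.** Here we blow up twice and use real-rootedness at the end. Let $\Gamma=\hat\chi_{3,0}$, of degree $m$. As before, eventually $\Gamma(it^2\theta^4;t^2,\eta t,\sigma t^2)=0$. Blow up with $u$ in the distinguished role: $\hat\Gamma(Y';w',u,v')=u^{-m}\Gamma(uY';uw',u,uv')$. With $u=\eta t$ this says $\hat\Gamma(it\theta^4/\eta;\,t/\eta,\eta t,\sigma t/\eta)=0$, hence eventually $\Delta(it\theta^4/\eta;\,t/\eta,\eta t,\sigma t/\eta)=0$ for the local factor $\Delta=\hat\Gamma_0$, of degree $m'$. Its $j$-th coefficient has order $\ge j$; dividing by $t^{m'}$, in the limit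
$$\Delta^0(i\theta^4/\eta;\,1/\eta,\eta,\sigma/\eta)=0,\qquad \Delta^0(Y;z)=Y^{m'}+\sum\delta_j(z)Y^{m'-j},$$
where $\delta_j$ is the homogeneous part of degree $j$ of the $j$-th coefficient of $\Delta$. If $\theta=\eta=1$, then $\Delta^0(i;1,1,\sigma)=0$. For real $\sigma$, $\Delta^0(Y;1,1,\sigma)=\lim_{t\to0^+}t^{-m'}\Delta(tY;t,t,\sigma t)$ is real-rooted, so $\Delta^0(i;1,1,\sigma)\ne0$. Hence $\sigma\mapsto\Delta^0(i;1,1,\sigma)$ is a non-zero polynomial and $\sigma$ lies in a finite set.

The polynomials used depend only on the $\chi_a$. Choose $\delta<\frac12$ so small that the finite sets of Steps 1, 2, 3 meet the closed discs of radius $\delta$ around $1,1,i$ at most in the centers. $\square$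

For small $t_0>0$ let $x^0=(t_0^2,t_0^3,it_0^4)$, so $q_1(x^0)=q_2(x^0)=0$. Let $\mathcal Z$ be the analytic germ at $(x^0,x^0)\in\mathbb C^6$
$$\mathcal Z=\{(x,X):\chi_a(X_a;x)=0\ (a=1,2,3),\ q_1(X)=q_2(X)=0\};$$
it contains $(x^0,x^0)$ by (8) and is finite over $x$.

**Lemma 16.** For all sufficiently small $t_0>0$, $\dim\mathcal Z\le1$.

*Proof.* **Step 1: coordinates.** If $X$ is near $x^0$ and $q_1(X)=q_2(X)=0$, put $\tau=X_2/X_1$, which is near $t_0$. Then $X_1=\tau^2$, $X_2=\tau^3$, $X_3^2=-\tau^8$, so $X_3=i\tau^4$ (the other sign is not near $it_0^4$). Write $\tau=t_0\theta$. If $\dim\mathcal Z\ge2$, then $\dim(\mathcal Z\cap\{x_1=t_0^2\})\ge1$. In the coordinates $x=(t_0^2,\eta t_0^3,\sigma t_0^4)$, $X=(t_0^2\theta^2,t_0^3\theta^3,it_0^4\theta^4)$ this says that $(1,i,1)$ is a non-isolated point of the closed analytic subset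
$$\mathcal A_{t_0}=\{(\eta,\sigma,\theta)\in D:\chi_1(t_0^2\theta^2;x)=\chi_2(t_0^3\theta^3;x)=\chi_3(it_0^4\theta^4;x)=0\}$$
of the open polydisc $D$ of radius $\delta$ around $(1,i,1)$; for small $t_0$ all series converge there.

**Step 2: pushing away from the center.** A positive-dimensional irreducible component of $\mathcal A_{t_0}$ through $(1,i,1)$ is connected, closed in $D$ and not compact, as compact analytic subsets of $\mathbb C^3$ are finite. So it meets $\{\max(|\eta-1|,|\sigma-i|,|\theta-1|)=\delta/2\}$; otherwise it would lie in the compact polydisc of radius $\delta/2$ and be compact. If this happened for a sequence $t_0\to0$, a limit point of the points found would contradict Lemma 15. $\square$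

## 10. Extension across codimension two: proof of Proposition 7

**Step 1: moving to $x^0$.** So far the $\Lambda_i$ take values in germs at $0$; we need a common domain of convergence. Let $\kappa_1,\dots,\kappa_h$ generate the ideal $I\mathfrak m^M$ of $\mathbb R[X]$. For $k=\sum P_j\kappa_j$, $P_j\in\mathbb R[X]$, divide $P_j$ by the monic polynomials $\chi_a(X_a)$:
$$P_j=\sum_a\chi_a(X_a)P_{a,j}+\sum_{\nu_a<r_a}p_{j\nu}X^\nu,\qquad P_{a,j}\in Q[X],$$
with $p_{j\nu}$ polynomials in the coefficients of the $\chi_a$. By (7), $\Lambda_i(k)=\sum p_{j\nu}\Lambda_i(X^\nu\kappa_j)$. So all $\Lambda_i(k)$, $k\in I\mathfrak m^M$, and the coefficients of the $\chi_a$ converge in a common polydisc $\mathcal U$ around $0\in\mathbb C^3$. The identities (5), (7) for $k\in I\mathfrak m^M$, and (8), hold as germs at $0$, hence on $\mathcal U$.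

Choose $t_0$ as in Lemma 16 with $x^0\in\mathcal U$. Let $S$ be the ring of germs of holomorphic functions at $x^0$ (regular local of dimension 3, Henselian), $\mathfrak m_S$ its maximal ideal. By $S$-linear extension we get $\Lambda_i:\mathcal N:=S[X]I\mathfrak m^M=S\otimes_{\mathbb R}I\mathfrak m^M\to S$ with (5), (7) for all $k\in\mathcal N$, and (8) in $S$.

**Step 2: localizing at $X=x^0$.** We discard the support points away from $x^0$. Factor $\chi_a=\chi_a'\chi_a''$ in $S[T]$, monic, with $\chi_a'\equiv(T-x_a^0)^{d_a}$ mod $\mathfrak m_S$ and $\chi_a''(x_a^0)\not\equiv0$ mod $\mathfrak m_S$. Put $U=\prod_a\chi_a''(X_a)$ and $\Lambda_i'(k)=\Lambda_i(Uk)$ for $k\in\mathcal N$. Since $U\chi_a'(X_a)$ is a multiple of $\chi_a(X_a)$, (7) shows that $\Lambda_i'$ kills $(\chi')\mathcal N$, where $(\chi')=(\chi_1'(X_1),\chi_2'(X_2),\chi_3'(X_3))\subset S[X]$. By (5), with $k(x):=k|_{X=x}$,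
$$U(x)\,k(x)=q_1(x)\Lambda_1'(k)+q_2(x)\Lambda_2'(k)\quad(k\in\mathcal N),\qquad U(x):=U|_{X=x}\in S^\times.\tag{10}$$

**Step 3: the ring $B'$.** Let $B'=S[X]/(\chi')$. It is finite and free over $S$, and local, since modulo $\mathfrak m_S$ it is $\mathbb C[X]/((X_a-x_a^0)^{d_a})_a$. By Weierstrass division $B'=\mathcal O_{\mathbb C^6,(x^0,x^0)}/(\chi_a'(X_a))_a$. As $x_1^0\ne0$, $X_1$ is a unit in $B'$, so $\mathcal NB'=IB'$. The germ defined by $B'/IB'$ is $\mathcal Z$ as a set (near $(x^0,x^0)$ the factors $\chi_a''(X_a;x)$ do not vanish). So $\dim B'/IB'\le1$, and the annihilator of the finite $S$-module $B'/IB'$ has height $\ge2$; in particular this module is torsion.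

**Step 4: $\Lambda_i'$ factors through $IB'$.** $\Lambda_i'$ is defined on $\mathcal N/(\chi')\mathcal N$, a finite $B'$-module mapping onto $\mathcal NB'=IB'$ with kernel $\mathcal T=(\mathcal N\cap(\chi'))/(\chi')\mathcal N$. Since $\mathcal N\cdot(\mathcal N\cap(\chi'))\subset(\chi')\mathcal N$, $\mathcal T$ is killed by $\mathcal N$, hence by $IB'$. So $\mathcal T$ is a finite $B'/IB'$-module, hence $S$-torsion, and every $S$-linear map $\mathcal T\to S$ is $0$. Thus $\Lambda_i'$ induces an $S$-linear map $IB'\to S$.

**Step 5: extension to $B'$.** This is where codimension 2 enters: $\operatorname{Ext}^1_S(B'/IB',S)=0$. By hand: let $\lambda:IB'\to S$ be $S$-linear. The annihilator of $B'/IB'$ contains some $s_1\ne0$; as its height is $\ge2$, it lies in none of the finitely many primes $(\pi)$, $\pi$ a prime factor of $s_1$ in the UFD $S$, so by prime avoidance it contains $s_2$ coprime to $s_1$. For $b\in B'$ we have $s_1b,s_2b\in IB'$ and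
$$s_2\lambda(s_1b)=\lambda(s_1s_2b)=s_1\lambda(s_2b),$$
so $s_1\mid\lambda(s_1b)$, and $\tilde\lambda(b)=\lambda(s_1b)/s_1$ is an $S$-linear extension of $\lambda$ to $B'$. Let $\tilde\Lambda_i:B'\to S$ be such an extension of $\Lambda_i':IB'\to S$.

**Step 6: evaluating at $1$.** By (8), $\chi_a'(x_a;x)\,\chi_a''(x_a;x)=0$ in $S$ and the second factor is a unit, so $\chi_a'(x_a;x)=0$. Hence evaluation $X\mapsto x$ is a well-defined map $B'\to S$. The $S$-linear map
$$B'\to S,\qquad k\mapsto U(x)k(x)-q_1(x)\tilde\Lambda_1(k)-q_2(x)\tilde\Lambda_2(k),$$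
vanishes on $IB'=\mathcal NB'$ by (10). So it factors through the torsion module $B'/IB'$ and is $0$. For $k=1$ we get $U(x)\in(q_1,q_2)S\subset\mathfrak m_S$, since $q_i(x^0)=0$. This contradicts that $U(x)$ is a unit, and proves Proposition 7 and Theorem A. $\blacksquare$
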